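# Stein domains full of hyperplanes, and why the $h$-principle forces specialness

## 1. A Stein domain that retracts onto $N$ and contains many hyperplanes

Let $N$ be a closed connected smooth manifold sitting in $\mathbb R^m\subset\mathbb C^m$. A thin tube around $N$ in $\mathbb C^m$ retracts onto $N$, but it is bounded and contains no complex line. The whole space $\mathbb C^m$ is full of complex hyperplanes, but it is contractible. These notes turn on a domain that lies in between. It is built in one line:
$$\psi=\rho+\sum_i\eta_i\log|\ell_i|,\qquad S'=\{\psi<t/2\}\subset\mathbb C^m .$$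

Here $\rho\ge 0$ is plurisubharmonic (psh) and vanishes exactly on $N$, so that the sets $\{\rho\le t\}$ are tubes around $N$. The $\ell_i$ are infinitely many affine functions whose zero hyperplanes $H_i$ all pass close to one point $e_1\in N$ and stay away from the rest of $N$. The $\eta_i>0$ are tiny. Three things happen.

* $\psi$ is psh, so its sublevel set $S'$ is Stein.
* $\psi=-\infty$ on $H_i$, so the whole hyperplane $H_i$ lies in $S'$.
* On the wall $\{\rho=t\}$ of the tube, away from $e_1$, the logarithms are too weak to bring $\psi$ below $t/2$. So $S'$ leaves the tube only through a small window near $e_1$. The retraction of the tube sends this window into a small cell of $N$, and a map into a cell extends over whatever lies beyond the window.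

Recall the terms. A function $\varphi$ with values in $[-\infty,\infty)$ on an open subset of $\mathbb C^m$ is psh if it is upper semicontinuous and subharmonic (or $\equiv-\infty$) on every complex line; for $C^2$ functions this means $(\partial^2\varphi/\partial z_j\partial\bar z_k)\ge0$. If $\ell$ is affine, $\log|\ell|$ is psh. An open set in $\mathbb C^m$ is pseudoconvex if it has a continuous psh exhaustion function, and by Oka's theorem pseudoconvex open sets in $\mathbb C^m$ are Stein. The rank of a holomorphic map at a point is the complex rank of its differential there.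

**Proposition 1.** Let $N$ be a closed connected smooth manifold of dimension $\ge1$. For every sufficiently large $m$ there are a connected Stein domain $S\subset\mathbb C^m$, a smooth embedding $N\subset S$ and a continuous retraction $r:S\to N$ ($r|_N=\mathrm{id}$) such that: for every holomorphic map $F:S\to X$ to a complex manifold, of maximal rank $d<m$, there is an affine complex hyperplane $H\subset\mathbb C^m$ with $H\subset S$ such that $F|_H$ has rank $d$ at some point. In particular there is a holomorphic map $\mathbb C^d\to X$ of rank $d$ at some point.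

**Example (one parallel family is not enough).** The Stein domain $\mathbb C^*\times\mathbb C\subset\mathbb C^2$ retracts onto a circle and contains the lines $\{w_1=a\}$, $a\ne0$. It contains no other complex line, since $w_1$ restricted to a line is an affine function without zeros, hence constant. The map $F(w_1,w_2)=w_1$ to $\mathbb C^*$ has rank $1<2$, but it is constant on each of these lines. So the hyperplanes must come with an open set of tilts, and in the construction the $H_i$ will be dense in such an open set.

## 2. What the domain is for: the $h$-principle and Bogomolov sheaves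

**Definition ($h$-principle, Gromov).** A complex space $X$ satisfies the $h$-principle if for every Stein manifold $S$ and every continuous map $f:S\to X$ there is a holomorphic map $F:S\to X$ homotopic to $f$.

Proposition 1 converts this topological hypothesis into maps from affine space: feed the retraction $r$ to the $h$-principle, and restrict the resulting holomorphic map to a hyperplane. We want to conclude something about differential forms on $X$.

**Definition (saturated sheaf, Iitaka dimension).** A rank-one coherent subsheaf $L\subset\Omega^p_X$ is saturated if $\Omega_X^p/L$ is torsion free. On a manifold such an $L$ is a line bundle. Its Iitaka dimension $\kappa(X,L)$ is the largest dimension of the image of the meromorphic map given by $|L^\mu|$, over all $\mu\ge1$ with $H^0(X,L^\mu)\ne0$; it is $-\infty$ if there is no such $\mu$.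

For instance, for $f(x)=x^k$ the subsheaf of $\Omega^1$ generated by $f^*dy=kx^{k-1}dx$ is not saturated when $k\ge2$; the saturated sheaf containing it is generated by $dx$. This difference of $x^{k-1}$ will matter a lot.

**Definition (special).** Following Campana (*Orbifolds, special varieties and classification theory*, 2004), let $X$ be a connected compact Kähler manifold. A Bogomolov sheaf on $X$ is a saturated rank-one coherent subsheaf $L\subset\Omega^p_X$, for some $p>0$, with $\kappa(X,L)=p$. One always has $\kappa(X,L)\le p$. The manifold $X$ is special if it has no Bogomolov sheaf.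

The same words are used for manifolds of class $\mathcal C$, defined in Theorem B. A modification is a proper surjective holomorphic map that is biholomorphic outside nowhere dense analytic subsets; over a manifold, it is an isomorphism over the complement of an analytic subset of codimension $\ge2$.

Campana and Winkelmann ("On h-principle and specialness for complex projective manifolds", arXiv:1210.7369, 2012) show that a connected complex projective manifold satisfying the $h$-principle is special. The Kähler statement is posed there as a conjecture, with no proof given in the non-projective case. Here is what we prove.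

**Theorem A.** Let $X$ be a complex manifold satisfying the $h$-principle.

1. If $X$ is compact and connected of dimension $n\ge1$, there is a holomorphic map $g:\mathbb C^n\to X$ whose differential is invertible at some point ("$X$ is dominable by $\mathbb C^n$").
2. More generally ($X$ arbitrary): if $H_k(X;\mathbb Q)\ne0$ for some $k\ge1$, there is a holomorphic map $\mathbb C^d\to X$ of rank $d$ at some point, where $d=\lceil k/2\rceil$.

**Theorem B.** Let $X$ be a connected compact complex manifold of dimension $n\ge1$ in Fujiki's class $\mathcal C$, i.e. there is a modification $\chi:X_K\to X$ with $X_K$ a compact Kähler manifold (if $X$ is Kähler, take $X_K=X$). If $X$ is dominable by $\mathbb C^n$, then $X$ is special.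

**Corollary.** Every connected compact Kähler manifold (more generally, every connected compact manifold of class $\mathcal C$) satisfying the $h$-principle is special.

The Corollary follows at once: if $\dim X=0$ there is nothing to prove, and otherwise Theorem A(1) makes $X$ dominable and Theorem B applies. Theorem B is essentially due to Campana (2004); we give a full proof. Theorem A(2) is not needed for the Corollary. Theorem A(1) needs no Kähler hypothesis. Nothing is claimed about the converse, that is, whether special or dominable manifolds satisfy the $h$-principle.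

## 3. Curves, tori, and a surface over $\mathbb P^1$ with six double fibers

**Curves.** On a compact Riemann surface the only saturated rank-one subsheaf to consider is $\Omega^1_X$ itself. In genus $0$ it has negative degree and $\kappa=-\infty$; in genus $1$ it is trivial and $\kappa=0$; in genus $\ge2$ one has $\kappa=1$. So exactly the curves of genus $\ge2$ are not special. They violate the $h$-principle for an elementary reason. If $F:\mathbb C^*\to X$ is holomorphic, then $F\circ\exp:\mathbb C\to X$ lifts to the universal cover, the disc, and is constant by Liouville. So $F$ is constant. But $\pi_1(X)\ne0$ gives a continuous map $\mathbb C^*\to S^1\to X$ that is not null-homotopic.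

**Tori.** Let $X=V/\Gamma$ be a complex torus, projective or not. It satisfies the $h$-principle. Indeed, a continuous $f:S\to X$ on a Stein manifold has a class $\delta(f)\in H^1(S,\Gamma)$, the obstruction to lifting $f$ to $V$. From $0\to\Gamma\to\mathcal O_S\otimes V\to\mathcal O_S(X)\to0$ and $H^1(S,\mathcal O_S\otimes V)=0$ (Cartan's Theorem B) we get a holomorphic $F:S\to X$ with $\delta(F)=\delta(f)$. Then $f-F$ lifts to a continuous $h:S\to V$, and $F+[sh]$, $0\le s\le1$, is a homotopy from $F$ to $f$. It is also special: $\Omega^p_X\cong\mathcal O^{N'}$ is trivial, so some coordinate gives a nonzero map $L\to\mathcal O$. Hence $L\cong\mathcal O(-E)$ with $E\ge0$ and $H^0(X,L^\mu)\subset H^0(X,\mathcal O)=\mathbb C$, so $\kappa(X,L)\le0<p$.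

**A surface over $\mathbb P^1$.** Let $C$ be the genus-$2$ curve $y^2=\prod_{i=1}^6(x-a_i)$ with distinct $a_i\in\mathbb C$, let $\iota(x,y)=(x,-y)$, and let $E$ be an elliptic curve with a point $\epsilon$ of order $2$. The involution $(\iota,\,+\epsilon)$ of $C\times E$ has no fixed point, so $X=(C\times E)/\langle(\iota,+\epsilon)\rangle$ is a compact surface with a map $f:X\to C/\iota=\mathbb P^1$, given by $x$. Near $x=a_i$ a local coordinate $w$ of $C$ satisfies $x-a_i=w^2\cdot(\text{unit})$, so $f$ has six double fibers.

The subbundle $\mathrm{pr}_1^*K_C\subset\Omega^1_{C\times E}$ is invariant and descends to a saturated $L\subset\Omega_X^1$. Since $dx/y$ and $x\,dx/y$ are the holomorphic forms on $C$, the quadratic differentials $x^j(dx/y)^2$, $j=0,1,2$, are holomorphic and $\iota$-invariant, hence sections of $L^2$. Their ratio $x$ is not constant, so $\kappa(X,L)=1$ and $X$ is not special, although its base is $\mathbb P^1$. On the base these sections are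
$$\varsigma_j=\frac{x^j(dx)^{\otimes 2}}{\prod_{i}(x-a_i)},\qquad j=0,1,2 .$$
They are holomorphic at $\infty$ (with $s=1/x$ the order there is $2-j$), with simple poles at the six points $a_i$. The pole disappears upstairs: $y^{-1}(dy)^{\otimes2}$ pulls back under $y=w^2$ to $w^{-2}(2w\,dw)^{\otimes2}=4(dw)^{\otimes2}$.

## 4. Small tubes carry no obstruction

To exploit the $h$-principle one needs a Stein manifold $S$ homotopically rich enough to see all of $X$. The natural choice is a tube around $X$ in a complexification: it is Stein and homotopy equivalent to $X$. But such tubes give no information.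

Let $\bar X$ be $X$ with the conjugate complex structure. The diagonal $\Delta_X\subset X\times\bar X$ is a compact, maximally totally real submanifold. The squared distance to it is strictly psh near it, so small tubes $S$ around it have a strictly psh exhaustion function and are Stein by Grauert's theorem. The projection $\mathrm{pr}_1:S\to X$ is holomorphic and is the identity on $\Delta_X\cong X$, hence homotopic to the retraction of $S$ onto $X$. So for such a tube, and for the retraction, a holomorphic representative exists for every compact complex manifold $X$, even a curve of genus $\ge2$.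

The exact reason is that a small tube contains no affine space, so a holomorphic map on it need not say anything about maps $\mathbb C^d\to X$. The domain must be enlarged until it contains affine spaces in general position while the retraction survives. This is what the window near $e_1$ achieves.

## 5. Proof of Proposition 1

**Step 1: the tube.** This step builds $\rho$ and fixes the window. For $m$ large, embed $N\subset\mathbb R^m\subset\mathbb C^m$ (Whitney). A point of $N$ farthest from the origin is not the origin, since $\dim N\ge1$. After scaling and rotating, $N$ lies in the closed unit ball of $\mathbb R^m$ and $e_1\in N$. A point $x$ of that ball with $x_1=1$ is $e_1$, so $z_1-1$ vanishes on $N$ only at $e_1$.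

Write $z=x+iy$. Let $\pi_0:O\to N$ be a tubular neighborhood retraction, $O\subset\mathbb R^m$ open. Choose $\theta\in C^\infty(\mathbb R^m,[0,1])$ with $\theta^{-1}(0)=N$ and $\theta=1$ off a compact subset of $O$. (Take $\theta=1-\kappa_0(1-f_0)$ with $f_0:\mathbb R^m\to[0,1]$ smooth, $f_0^{-1}(0)=N$, and $\kappa_0$ a cutoff function with compact support in $O$, equal to $1$ near $N$.) The second derivatives of $\theta$ are bounded, so $\mathrm{Hess}\,\theta+2C I\ge0$ for some $C>0$. Put
$$\rho(z)=\theta(x)+C|y|^2,\qquad \frac{\partial^2\rho}{\partial z_j\partial\bar z_k}=\tfrac14(\theta_{jk}+2C\delta_{jk}).$$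
So $\rho$ is psh on $\mathbb C^m$. For $0<t<1$ the set $T_t=\{\rho\le t\}$ is compact and $x\in O$ on it, because $\theta(x)<1$ there and $|y|^2\le t/C$; moreover $\bigcap_tT_t=N$. On $\{x\in O\}$ let $\pi(z)=\pi_0(x)$.

Let $B'\subset N$ be a neighborhood of $e_1$ homeomorphic to a closed cube. Write $B(e_1,r_0)$ for open balls in $\mathbb C^m$. Choose $r_0>0$ such that $|x-e_1|\le r_0$ implies $x\in O$ and $\pi_0(x)\in B'$, and such that $N\not\subset B(e_1,r_0)$. Since $z_1-1$ has no zero on the compact set $N\setminus B(e_1,r_0)$, there is $c\in(0,\frac12)$ with $|z_1-1|>2c$ on that set. As $t\downarrow0$ the compact sets $(T_t\setminus B(e_1,r_0))\cap\{|z_1-1|\le2c\}$ and $T_t\cap\{|z|\ge 2\}$ decrease to the empty set, so they are empty for small $t$. Fix such a $t\in(0,1)$. Then $T_t\subset\{|z|\le2\}$ and $|z_1-1|\ge2c$ on $T_t\setminus B(e_1,r_0)$.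

**Step 2: the hyperplanes.** This step chooses the $\ell_i$ and shows that they are not small on the tube away from the window. For $a\in\mathbb C^m$ put
$$\ell_a(z)=z_1-1-a_1-\sum_{j\ge2}a_jz_j,\qquad H_a=\{\ell_a=0\}.$$
Let $|a|<\varepsilon_0:=c/3$. Then $|\ell_a(z)|\le(1+|a|)(1+|z|)\le2(1+|z|)$. On $\{|z|\le2\}$ we have $|\ell_a-(z_1-1)|\le|a|\sqrt{1+|z|^2}\le\sqrt5\,|a|\le c$. Hence
$$|\ell_a|\ge c\quad\text{on }T_t\setminus B(e_1,r_0).\tag{1}$$
Let $(a^{(i)})_{i\ge 1}$ be dense in $\{|a|<\varepsilon_0\}$, and write $\ell_i=\ell_{a^{(i)}}$, $H_i=H_{a^{(i)}}$. Choose $\eta_i>0$ with sum $\eta<\infty$ so small that $\eta\log4<t/2$ and $\eta|\log c|\le t/2$. Put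
$$\varphi=\sum_i\eta_i\log|\ell_i|,\qquad\psi=\rho+\varphi,\qquad S'=\{\psi<t/2\}.$$
On $\{|z|<R\}$ the functions $\eta_i(\log|\ell_i|-\log(2(1+R)))$ are psh and $\le0$, so up to an additive constant $\varphi$ is there a decreasing limit of psh functions. It is not $\equiv-\infty$: by (1) it is finite on the nonempty set $T_t\setminus B(e_1,r_0)$. So $\varphi$ and $\psi$ are psh on $\mathbb C^m$. On $H_i$ the $i$-th term is $-\infty$ and the others have a summable upper bound, so $\varphi=-\infty$ there.

**Step 3: $S'$ is Stein.** The set $S'$ is open because $\psi$ is upper semicontinuous. The standard regularizations $\psi_{1/k}$ (convolution with radial bumps) are smooth, psh, and decrease to $\psi$, so $S'=\bigcup_k\{\psi_{1/k}<t/2\}$ is an increasing union. Each $\{\psi_{1/k}<t/2\}$ has the continuous psh exhaustion $\max\big(|z|^2,(t/2-\psi_{1/k})^{-1}\big)$; the second entry is psh because $s\mapsto(t/2-s)^{-1}$ is convex and increasing for $s<t/2$. Increasing unions of pseudoconvex open sets in $\mathbb C^m$ are pseudoconvex, so $S'$ is Stein by Oka's theorem.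

**Step 4: position of $S'$.** We check what $S'$ contains and where it crosses the wall.

* $N\subset S'$: on $N$ we have $\rho=0$ and $|\ell_i|\le2(1+1)=4$, so $\psi\le\eta\log4<t/2$.
* $H_i\subset S'$, since $\psi=-\infty$ there.
* $S'\cap\{\rho=t\}\subset B(e_1,r_0)$: at a point of $\{\rho=t\}\setminus B(e_1,r_0)$, (1) gives $\varphi\ge\eta\log c\ge-t/2$, so $\psi\ge t/2$.

Let $S$ be the component of $S'$ containing the connected set $N$; it is Stein. Let $r_1>0$ with $B(e_1,r_1)\subset S$. If $|a^{(i)}|<r_1$, then $H_i$ contains the point $(1+a_1^{(i)},0,\dots,0)\in B(e_1,r_1)$. Since $H_i$ is connected and lies in $S'$, we get $H_i\subset S$.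

**Step 5: the retraction.** We extend $\pi$ from the tube to all of $S$. Let $C_0=S\cap\{\rho\le t\}$ and $C_1=S\cap\{\rho\ge t\}$. Put $r=\pi$ on $C_0$. On $C_0\cap C_1=S\cap\{\rho=t\}$ Step 4 gives $|x-e_1|\le|z-e_1|<r_0$, so $\pi\in B'$. Since $B'$ is homeomorphic to a cube and $C_1$ is metrizable, hence normal, Tietze's theorem extends $\pi|_{C_0\cap C_1}$ to a continuous map $C_1\to B'$. The sets $C_0,C_1$ are closed in $S$ and cover it, so the two maps glue to a continuous $r:S\to N$. As $N\subset C_0$, $r|_N=\mathrm{id}$.

**Step 6: catching the rank.** We show that some $H_i\subset S$ sees the full rank of $F$. Let $F:S\to X$ have maximal rank $d<m$. The set $\Sigma=\{\mathrm{rank}\,dF<d\}$ is a proper analytic subset of the connected manifold $S$, so there are points $q\notin\Sigma$ arbitrarily close to $e_1$. Fix one, sufficiently close. Since $d<m$ there is $0\ne v\in\ker dF_q$. Choose small $a_2,\dots,a_m$ with $v_1\ne\sum_{j\ge2}a_jv_j$; this is possible, since equality for all small $a_j$ would force $v=0$. Put $a_1=q_1-1-\sum_{j\ge2}a_jq_j$. Then $q\in H_a$, and $|a|<\min(\varepsilon_0,r_1)$ if $q$ is close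 enough to $e_1$ and the $a_j$ are small enough. By choice $v\notin TH_a$, so $TH_a+\mathbb Cv=\mathbb C^m$ and $dF_q(TH_a)=dF_q(\mathbb C^m)$ has dimension $d$.

Now move $a$ to a nearby $a'$. Parametrize $H_{a'}$ by $(z_2,\dots,z_m)\mapsto(1+a_1'+\sum_{j\ge2}a_j'z_j,z_2,\dots,z_m)$. The point $q'\in H_{a'}$ with parameters $(q_2,\dots,q_m)$ tends to $q$ as $a'\to a$, and having rank $\ge d$ is an open condition, so $F|_{H_{a'}}$ has rank $\geq d$ at $q'$ for $a'$ near $a$. By density we may take $a'=a^{(i)}$ with $|a^{(i)}|<r_1$, so $H_i\subset S$. Since $d$ is the maximal rank of $F$, $F|_{H_i}$ has rank exactly $d$ at $q'$. For the last assertion of the proposition, restrict $F$ to a $d$-dimensional affine subspace of $H_i$ through $q'$ whose direction is complementary to $\ker(dF_{q'}|_{TH_i})$. $\square$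

## 6. Theorem A: from a homotopy class to a map on affine space

**Proof of (1).** Apply Proposition 1 to $N=X$ as a smooth manifold, with $m>n$. This gives a continuous $r:S\to X$ with $r|_N=\mathrm{id}_X$. By the $h$-principle there is a holomorphic $F:S\to X$ homotopic to $r$. Then $F|_N$ is homotopic to $\mathrm{id}_X$, so it has degree $1$ and is surjective. By Sard it has a regular value, and at a preimage of it $d(F|_N)$ is an isomorphism of real vector spaces. So $dF$ is surjective there, and $F$ has maximal rank $n<m$. Proposition 1 gives $g:\mathbb C^n\to X$ of rank $n$ at some point. $\square$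

Only one Stein manifold and one homotopy class were used, and it would suffice that some holomorphic $F:S\to X$ has $F|_N$ of nonzero degree.

**Proof of (2).** By Thom's theorem there are a closed oriented smooth $k$-manifold $N$ and $c:N\to X$ with $c_*[N]\ne0$ in $H_k(X;\mathbb Q)$. Some component of $N$ has nonzero image, so we may take $N$ connected. Apply Proposition 1 with $m>\dim X$, and the $h$-principle to $c\circ r:S\to X$. We get a holomorphic $F:S\to X$ with $F|_N$ homotopic to $c$. By de Rham's theorem choose a closed $k$-form $\beta$ on $X$ with $\int_N(F|_N)^*\beta\ne0$. Then $F^*\beta\not\equiv0$, so $dF$ has real rank $\ge k$ somewhere, hence complex rank $\ge d=\lceil k/2\rceil$. The maximal rank $d'\geq d$ of $F$ is at most $\dim X<m$, so Proposition 1 gives a map $\mathbb C^{d'}\to X$ of rank $d'$ at some point. Restrict it to a $d$-dimensional affine subspace through that point. $\square$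

## 7. Pulling back forms to affine space, and the poles on the base

We turn to Theorem B. First, the mechanism in the best case. Let $Y$ be projective of dimension $p$, $A$ very ample with basis of sections $(a_j)$, and suppose $K_Y^M\otimes A^{-1}$ has a holomorphic section $\sigma\ne0$. Put $\varsigma_j=a_j\sigma\in H^0(Y,K_Y^M)$, written locally as $c_j(dy_1\wedge\dots\wedge dy_p)^{\otimes M}$, and let $\omega>0$ be the Fubini–Study form of $A$. By compactness $(\sum|c_j|^2)^{1/M}dV\le C\omega^p$. Let $\phi:\mathbb C^p\to Y$ be nondegenerate and write $\phi^*\varsigma_j=h_j(dz_1\wedge\dots\wedge dz_p)^{\otimes M}$. Then $\xi=\frac1M\log\sum|h_j|^2$ satisfies $i\partial\bar\partial\xi=\frac1M\phi^*\omega$ where the $h_j$ are not all zero. So the inequality becomes $\det(\xi_{j\bar k})\ge c_0e^\xi$. A function satisfying this on a large ball of radius $R$ is bounded by $-2p\log R+O(1)$ at the center, which is the Schwarz lemma. Letting $R\to\infty$ gives a contradiction.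

For Theorem B the sheaf $L$ should come from a base: sections of powers of $L$ give a map $f:X\dashrightarrow Y$ with $\dim Y=p$. The first thing to try is to compose $g:\mathbb C^n\to X$ with $f$ and apply the best case to $Y$. The surface of Section 3 shows exactly where this stops. There $Y=\mathbb P^1$, which is the target of plenty of nonconstant maps from $\mathbb C$ and has no nonzero holomorphic section of $K_Y^M$, $M\geq 1$. What exists on $\mathbb P^1$ is $\varsigma_j=x^j(dx)^{\otimes2}/\prod(x-a_i)$, and the bound $(\sum|c_j|^2)^{1/2}\,i\,dy\wedge d\bar y\le C\omega$ is false: the left side grows like $|y|^{-1}$ near each $a_i$, where $y=x-a_i$.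

Two observations repair this. First, the poles have order at most $M(1-1/k)$, with $k$ the multiplicity of a fiber component, so always strictly less than $M$. Then $\omega$ can be enlarged to a metric with cone singularities $|y|^{2\alpha-2}\,i\,dy\wedge d\bar y$, $\alpha>0$, that dominates the left side. In the example $M=2$, $k=2$, $\alpha=\frac12$. The cone metric is still $i\partial\bar\partial$ of something bounded plus a multiple of $\omega$, so it costs the function $\xi$ only a bounded correction. Second, the poles live on $Y$ only: upstairs on $X$ the sections are holomorphic, so the pulled-back functions $h_j$ on $\mathbb C^p$ are entire. Hence $\xi$ is locally bounded above, and the maximum principle does not see the bad set where $\phi$ is undefined or meets the poles.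

In the proof, the first job is to show that sections of $L^M$ really descend to such forms on a projective $Y$. The Kähler hypothesis is used there, and only there.

## 8. Descending sections of $L^M$ to a projective base

Suppose $g:\mathbb C^n\to X$ is holomorphic, of rank $n$ somewhere, and $L\subset\Omega_X^p$ is saturated of rank one with $\kappa(X,L)=p>0$. We derive a contradiction in six steps. Sections of $L^\mu$ are regarded as holomorphic sections of $(\Omega^p_X)^{\otimes\mu}$; the map $L^\mu\to(\Omega_X^p)^{\otimes\mu}$ is injective on fibers at general points. Since $\kappa(X,L)=p$, for some $\mu\ge1$ the map given by $|L^\mu|$ has $p$-dimensional image, hence rank $p$ at general points. So there are $s_0,\dots,s_p\in H^0(X,L^\mu)$ such that $u_i=s_i/s_0$ satisfy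
$$du:=du_1\wedge\dots\wedge du_p\not\equiv0 .$$

**Step 1: $s_0=b\,(du)^{\otimes\mu}$ with $b$ meromorphic on $X$, $db\wedge du=0$, and $b$ algebraic over $\mathbb C(u_1,\dots,u_p)$.** The purpose is to see that $L$ is spanned by the form $du$ coming from the base, with a coefficient that also comes from the base. The tool is closedness of holomorphic forms; to use it we need $p$-forms, not sections of $L^\mu$, so we extract $\mu$-th roots on a covering.

*The covering.* Let $\omega_K$ be a Kähler form on $X_K$, which is connected since $X$ is. In the total space of $(\chi^*L)^{\oplus(p+1)}$, a manifold of dimension $n+p+1$, let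
$$W=\{(t_0,\dots,t_p):\ t_i^\mu=\chi^*s_i\}.$$
It is finite over $X_K$, so its components have dimension $\le n$. It is locally defined by $p+1$ equations, so they have dimension $\ge n$. So each component has dimension $n$, and its image in $X_K$ is analytic of dimension $n$, hence all of $X_K$. Let $\tilde X$ be a resolution of one (reduced) component, with maps $\nu_K:\tilde X\to X_K$ and $\nu=\chi\nu_K:\tilde X\to X$. Then $\tilde X$ is a compact connected manifold, these maps are surjective and generically finite, and the tautological sections give $t_i\in H^0(\tilde X,\nu^*L)$ with $t_i^\mu=\nu^*s_i$. Let $\vartheta_i\in H^0(\tilde X,\Omega^p_{\tilde X})$ be the image of $t_i$ under $\nu^*L\to\nu^*\Omega_X^p\to\Omega^p_{\tilde X}$.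

*Every holomorphic $p$-form $\vartheta$ on $\tilde X$ is closed.* This is trivial if $p=n$. If $p<n$, Stokes gives
$$0=\int_{\tilde X}d\big(\vartheta\wedge\overline{d\vartheta}\wedge\nu_K^*\omega_K^{n-p-1}\big)=\int_{\tilde X}d\vartheta\wedge\overline{d\vartheta}\wedge\nu_K^*\omega_K^{n-p-1},$$
since $\overline{d\vartheta}$ and $\nu_K^*\omega_K$ are closed. As $d\vartheta$ has type $(p+1,0)$, the integrand times $i^{(p+1)^2}$ is $\ge0$, so it vanishes identically. On the dense open set where $\nu_K$ is locally biholomorphic we have $\nu_K^*\omega_K>0$, and there vanishing forces $d\vartheta=0$. So $d\vartheta=0$.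

*Consequences upstairs.* Put $r_i=t_i/t_0$, so $r_i^\mu=\nu^*u_i$ and $\vartheta_i=r_i\vartheta_0$. Closedness of $\vartheta_0$ and $\vartheta_i$ gives $dr_i\wedge\vartheta_0=0$ for $i=1,\dots,p$. Since $\nu^*du_i=\mu r_i^{\mu-1}dr_i$ and $\nu^*du\not\equiv0$, the $dr_i$ are independent at general points. Complete them there to a basis of $1$-forms: $dr_i\wedge\vartheta_0=0$ says that every monomial in $\vartheta_0$ contains $dr_i$, so $\vartheta_0$ is a multiple of $dr_1\wedge\dots\wedge dr_p$. Hence
$$\vartheta_0=c\,\nu^*du,\qquad c\text{ meromorphic on }\tilde X,\ c\not\equiv0,$$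
where $c\not\equiv0$ because $t_0\not\equiv0$ and $\nu$ is locally biholomorphic at general points. Closedness of $\vartheta_0$ gives $dc\wedge\nu^*du=0$.

*Consequences on $X$.* It follows that the image of $L$ in $\Omega_X^p$ is spanned by $du$ at general points, so $s_0=b\,(du)^{\otimes\mu}$ with $b\not\equiv0$ meromorphic on $X$. From $\nu^*s_0=t_0^\mu$ we get $\nu^*b=c^\mu$, so $\nu^*(db\wedge du)=\mu c^{\mu-1}dc\wedge\nu^*du=0$ and therefore $db\wedge du=0$.

*Algebraicity.* The theorem of Thimm–Remmert says: meromorphic functions $f_1,\dots,f_k$ on a connected compact complex manifold with $df_1\wedge\dots\wedge df_k\equiv0$ satisfy a nontrivial polynomial relation. So $b,u_1,\dots,u_p$ are algebraically dependent. The $u_i$ are algebraically independent: differentiating a relation $Q(u)=0$ of minimal degree gives $\sum_i(\partial_iQ)(u)\,du_i=0$, hence $(\partial_iQ)(u)=0$ for all $i$, and some $\partial_iQ$ is a nonzero polynomial of smaller degree. So $b$ is algebraic over $\mathbb C(u_1,\dots,u_p)$, and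
$$K=\mathbb C(u_1,\dots,u_p,b)\subset\mathcal M(X)$$
is a finitely generated field of transcendence degree $p$.

(The same argument shows $\kappa(X,L)\le p$: with $p+1$ independent ratios one would get $p+1$ independent $1$-forms $dr_i$ with $dr_i\wedge\vartheta_0=0$, which forces the $p$-form $\vartheta_0$ to vanish.)

**Step 2: a projective model $Y$ of $K$, and sections that factor through it.** The purpose is to produce a projective manifold $Y$, a map $f:X\dashrightarrow Y$, a very ample $A$, and sections $S_j$ of a power $L^M$ that are pullbacks of $a_j\sigma$, as in Section 7.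

*The models.* By Hironaka there is a smooth projective variety $Y_1$ with function field $K$ on which $u=[1:u_1:\dots:u_p]$ is a morphism $Y_1\to\mathbb P^p$. Ratios of projective coordinates of $Y_1$ lie in $K\subset\mathcal M(X)$ and define a meromorphic map $X\dashrightarrow Y_1$. It is dominant: otherwise a nonzero element of $K$ would vanish in $\mathcal M(X)$, against injectivity of $K\to\mathcal M(X)$. It induces this inclusion. Let $\pi_1:X_1\to X$ be a modification with $X_1$ smooth on which the map becomes a holomorphic surjection $f_1:X_1\to Y_1$. Let $\Delta\subset Y_1$ be the image of the set where $f_1$ has rank $<p$. It is closed analytic by Remmert's proper mapping theorem, hence algebraic by Chow, and $\Delta\ne Y_1$ by Sard.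

Let $Y\to Y_1$ be a composition of blow-ups, isomorphic over $Y_1\setminus\Delta$, with $Y$ smooth projective and the preimage of $\Delta$ the support of a simple normal crossings (snc) divisor $D=\sum D_i$, possibly $0$. Here snc means that the $D_i$ are smooth and that locally $D=\{y_1\cdots y_q=0\}$ in suitable coordinates. Let $\pi:\hat X\to X$ be a modification with $\hat X$ smooth on which the induced map to $Y$ is a holomorphic surjection $\hat f:\hat X\to Y$, and let $f:X\dashrightarrow Y$ be the induced meromorphic map.

*The section $e$.* Let $U=u^*\mathcal O(1)$ on $Y$, $Z_0,\dots,Z_p$ the coordinates on $\mathbb P^p$, $A$ very ample on $Y$, and $a_0,\dots,a_Q$ a basis of $H^0(Y,A)$. The map $u:Y\to\mathbb P^p$ is surjective since the $u_i$ are algebraically independent. So $h^0(Y,U^k)\ge h^0(\mathbb P^p,\mathcal O(k))$ grows at least like $k^p$. For a member $A_0\in|A|$, of dimension $p-1$, we have $h^0(A_0,U^k|_{A_0})=O(k^{p-1})$. So for some $k\ge1$ the restriction map $H^0(Y,U^k)\to H^0(A_0,U^k|_{A_0})$ has a nonzero kernel, that is, there is $0\ne e\in H^0(Y,U^k\otimes A^{-1})$.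

*The sections $S_j$.* Put $M=\mu k$, $w_j=e\,a_j/(u^*Z_0)^k\in\mathbb C(Y)=K$, and
$$S_j=w_js_0^k=w_jb^k(du)^{\otimes M}.$$
We claim $S_j\in H^0(X,L^M)$. With $\hat u=u\circ\hat f$, the meromorphic section $\zeta=\pi^*s_0/\hat u^*Z_0$ of $\pi^*L^\mu\otimes\hat f^*U^{-1}$ satisfies $\zeta\cdot\hat u^*Z_i=\pi^*s_i$ for all $i$, since $\hat u^*(Z_i/Z_0)=\pi^*u_i$. The $\hat u^*Z_i$ have no common zero, so $\zeta$ is holomorphic. Hence $\pi^*S_j=\hat f^*(ea_j)\,\zeta^k$ is a holomorphic section of $\pi^*L^M$. Since $X$ is smooth, $\pi$ is an isomorphism over the complement of an analytic subset of codimension $\ge2$, so $S_j$ is holomorphic by Hartogs.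

*The forms on $Y$.* Let
$$\sigma=\frac{e\,b^k}{(u^*Z_0)^k}(du)^{\otimes M},\qquad\varsigma_j=a_j\sigma=w_jb^k(du)^{\otimes M},$$
rational sections of $K_Y^M\otimes A^{-1}$ and $K_Y^M$. This makes sense because $b,u_i\in K=\mathbb C(Y)$; that is why Step 1 needed $b$ to be algebraic. By construction $f^*\varsigma_j=S_j$.

**Step 3: the poles of $\varsigma_j$.** The purpose is to show that the poles lie on $D$ and have order strictly less than $M$.

*(a) $\varsigma_j$ and $\sigma$ are holomorphic on $Y\setminus D\cong Y_1\setminus\Delta$.* Over $Y_1\setminus\Delta$ the map $f_1$ is a surjective submersion and $f_1^*\varsigma_j=\pi_1^*S_j$ is a holomorphic section of $(\Omega^p_{X_1})^{\otimes M}$. In coordinates where $f_1$ is the projection $(x_1,\dots,x_n)\mapsto(x_1,\dots,x_p)$, the coefficient of $f_1^*\varsigma_j$ with respect to $(dx_1\wedge\dots\wedge dx_p)^{\otimes M}$ is the coefficient of $\varsigma_j$, viewed as a function of $x_1,\dots,x_p$. So the latter is holomorphic. Since the $a_j$ have no common zero, $\sigma=\varsigma_j/a_j$ is holomorphic too.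

*(b) For each $i$ there is an integer $k_i\ge1$ such that every $\varsigma_j$ has pole order $\le M(1-1/k_i)$ along $D_i$.* The components of $\hat f^*D_i$ are finitely many divisors whose images cover the irreducible $D_i$, so one of them, $E$, satisfies $\hat f(E)=D_i$. Let $k_i$ be the multiplicity of $E$ in $\hat f^*D_i$. At a general point of $E$ choose coordinates on $Y$ near the image with $D_i=\{y_1=0\}$. After absorbing a unit into the local equation $x_1$ of $E$, we have $\hat f^*y_1=x_1^{k_i}$. The functions $x_1,y_2\circ\hat f,\dots,y_p\circ\hat f$ have independent differentials, since $dx_1$ vanishes on $TE$ and $\hat f|_E:E\to D_i$ is submersive at a general point. Near a general point of $D_i$ write $\varsigma_j=y_1^{-l}c\,(dy_1\wedge\dots\wedge dy_p)^{\otimes M}$ with $c$ a unit. Then $\hat f^*\varsigma_j=\pi^*S_j$ equals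
$$k_i^M\,(c\circ\hat f)\,x_1^{(k_i-1)M-k_il}\,\big(dx_1\wedge d(y_2\circ\hat f)\wedge\dots\wedge d(y_p\circ\hat f)\big)^{\otimes M}.$$
This must be holomorphic, so $k_il\le(k_i-1)M$.

*The resulting bound.* Let $\alpha=\min_i1/k_i\in(0,1]$, with $\alpha=1$ if $D=0$. Let $\tau_i$ be the canonical section of $\mathcal O(D_i)$ with a smooth metric such that $|\tau_i|\le1$. Let $\omega$ be the Kähler form on $Y$ given locally by $\omega=i\partial\bar\partial\log\sum_j|\alpha_j|^2$, where $a_j=\alpha_j\cdot(\text{local frame of }A)$; it is positive since $A$ is very ample. Write locally $\varsigma_j=c_j(dy_1\wedge\dots\wedge dy_p)^{\otimes M}$ and $dV_y=\prod_li\,dy_l\wedge d\bar y_l$. Near a point where $D=\{y_1\cdots y_q=0\}$, (a) and (b) show that $c_j\prod_{i\le q}y_i^{l_i}$ is holomorphic outside codimension $2$ for suitable integers $0\le l_i\le M(1-\alpha)$, hence holomorphic. So $(\sum|c_j|^2)^{1/M}\le C\prod_{i\le q}|y_i|^{-2(1-\alpha)}$ locally, and by compactness of $Y$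
$$\Big(\sum_j|c_j|^2\Big)^{1/M}dV_y\ \le\ C\prod_i|\tau_i|^{-2(1-\alpha)}\,\omega^p\quad\text{on }Y\setminus D.\tag{2}$$
The left side does not depend on the coordinates: under a change with Jacobian $J$ the $c_j$ are multiplied by $J^{M}$ and $dV_y$ by $|J|^{-2}$.

## 9. A cone metric and a Schwarz lemma

**Step 4: the cone metric.** The purpose is to replace $\omega$ by a form $\omega'$ for which (2) holds without the singular factor, at the price of a bounded potential. Let $v=\sum_i|\tau_i|^{2\alpha}$, a bounded function. Where $D_i=\{y_i=0\}$ locally, put $G_i=\log|\tau_i|^2=\log|y_i|^2-\lambda_i$ with $\lambda_i$ smooth. Since $\partial\bar\partial\log|y_i|^2=0$ off $D_i$, we get off $D$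
$$i\partial\bar\partial|\tau_i|^{2\alpha}=i\partial\bar\partial e^{\alpha G_i}=|\tau_i|^{2\alpha}\big(\alpha^2\,i\,\partial G_i\wedge\bar\partial G_i-\alpha\,i\partial\bar\partial\lambda_i\big).$$
Here $\partial G_i=dy_i/y_i-\partial\lambda_i$, and $|x-y|^2\ge\frac12|x|^2-|y|^2$ gives $i\,\partial G_i\wedge\bar\partial G_i\ge\frac12|y_i|^{-2}i\,dy_i\wedge d\bar y_i-i\,\partial\lambda_i\wedge\bar\partial\lambda_i$. As $|\tau_i|^{2\alpha}$ is comparable to $|y_i|^{2\alpha}$,
$$i\partial\bar\partial|\tau_i|^{2\alpha}\ \ge\ c\,|y_i|^{2\alpha-2}\,i\,dy_i\wedge d\bar y_i-C\omega .$$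
Away from $D_i$ the function $|\tau_i|^{2\alpha}$ is smooth and $i\partial\bar\partial|\tau_i|^{2\alpha}\ge-C\omega$. By compactness and the snc property, for $\varepsilon>0$ small the form $\omega'=\frac1M\omega+\varepsilon\,i\partial\bar\partial v$ on $Y\setminus D$ satisfies, near a point where $D=\{y_1\cdots y_q=0\}$,
$$\omega'\ge c'\Big(\sum_{l}i\,dy_l\wedge d\bar y_l+\sum_{l\le q}|y_l|^{2\alpha-2}\,i\,dy_l\wedge d\bar y_l\Big).$$
The right side is diagonal. Hence $\omega'>0$ and $\omega'^p\ge c''\prod_i|\tau_i|^{-2(1-\alpha)}\omega^p$. With (2),
$$\Big(\sum_j|c_j|^2\Big)^{1/M}dV_y\le C'\,\omega'^p\quad\text{on }Y\setminus D.\tag{3}$$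
(The name: with $w=y^{\alpha}$, $|y|^{2\alpha-2}|dy|^2=\alpha^{-2}|dw|^2$ is a flat cone of angle $2\pi\alpha$.)

**Step 5: pullback to $\mathbb C^p$.** The purpose is to turn (3) into a differential inequality for a function on $\mathbb C^p$ minus an analytic set, bounded above on bounded sets.

*A good point and a good subspace.* The meromorphic form $du$ is a nonzero holomorphic section of $\Omega_X^p\otimes\mathcal O(D_\infty)$ for its polar divisor $D_\infty$. Let $P\subsetneq X$ be a closed analytic subset containing $\pi(\mathrm{Exc}(\pi)\cup\hat f^{-1}(D))$, the zeros and poles of $b$ and $w_0$, the poles of the $u_i$, and the zeros of that section. On $X\setminus P$ the map $f$ is holomorphic with values in $Y\setminus D$, and $S_j=f^*\varsigma_j$ there. The map $g$ is locally biholomorphic on a dense open subset of $\mathbb C^n$, so $g^{-1}(P)$ is a proper analytic subset. So there is $q\in\mathbb C^n$ at which $g$ is locally biholomorphic, with $g(q)\notin P$. The $d(u_i\circ g)$ are independent at $q$. Let $\Lambda\cong\mathbb C^p$ be a $p$-dimensional affine subspace through $q$ on which their restrictions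 are still independent at $q$, and put $\gamma=g|_\Lambda:\mathbb C^p\to X$.

*The entire functions $h_j$.* Regard $S_j$ as a section of $(\Omega_X^p)^{\otimes M}$ and write $\gamma^*S_j=h_j(dz_1\wedge\dots\wedge dz_p)^{\otimes M}$. Since $S_j$ is holomorphic on all of $X$, $h_j$ is entire. Since $S_0=w_0b^k(du)^{\otimes M}$ and $g(q)\notin P$, we have $h_0(q)\ne0$. Let
$$B=\gamma^{-1}(P)\cup\{h_0=\dots=h_Q=0\},\qquad\Omega^0=\mathbb C^p\setminus B .$$
$B$ is a closed analytic subset of $\mathbb C^p$ and $q\notin B$. On $\Omega^0$ the map $\phi=f\circ\gamma:\Omega^0\to Y\setminus D$ is holomorphic, and $h_j=(c_j\circ\phi)\,\mathrm{Jac}(\phi)^M$ in local coordinates on $Y$.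

*The inequality.* Put
$$\xi=\tfrac1M\log\sum_j|h_j|^2,\qquad\xi'=\xi+\varepsilon\,v\circ\phi\quad\text{on }\Omega^0 .$$
Near a point of $\Omega^0$ use a local frame of $A$ near its image, so $a_j=\alpha_j\cdot(\text{frame})$, and let $s$ be the coefficient of $\sigma$, holomorphic by Step 3(a). Then $c_j=\alpha_js$, so $h_j=h\cdot(\alpha_j\circ\phi)$ with $h=(s\circ\phi)\,\mathrm{Jac}(\phi)^M$ holomorphic and independent of $j$. On $\Omega^0$ some $h_j\ne0$, so $h$ has no zeros and $\log|h|^2$ is pluriharmonic. Hence $i\partial\bar\partial\xi=\frac1M\phi^*\omega$. Since $\phi$ avoids $D$, $\xi'$ is smooth on $\Omega^0$ and $i\partial\bar\partial\xi'=\phi^*\omega'\ge0$. Pulling back (3) by $\phi$ gives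
$$e^\xi\prod_li\,dz_l\wedge d\bar z_l\le C'(i\partial\bar\partial\xi')^p=C'\,p!\,\det(\xi'_{j\bar k})\prod_li\,dz_l\wedge d\bar z_l .$$
As $v$ is bounded, $e^\xi\ge(\text{const})\,e^{\xi'}$, so for some constant $c_0>0$
$$\det(\xi'_{j\bar k})\ \ge\ c_0\,e^{\xi'}\quad\text{on }\Omega^0.\tag{4}$$
Moreover $\xi'$ is bounded above on $\Omega^0\cap\{|z|\le R\}$ for each $R$, because the $h_j$ are entire and $v$ is bounded.

**Step 6: the Schwarz lemma on balls of radius $R\to\infty$.** The purpose is to compare $\xi'$ with an explicit solution of the equation $\det=c_0e^{(\cdot)}$ that blows up at the boundary of a ball, and to let the ball grow. The set $B$ is removed by a small logarithmic penalty.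

Take the origin of $\mathbb C^p$ at $q$. By Cartan's Theorem A, applied to the ideal sheaf of $B$, there is an entire function $\beta$ vanishing on $B$ with $\beta(q)\ne0$. On $\mathbb B_R=\{|z|<R\}$ let
$$\Gamma_R=-(p+1)\log(1-|z|^2/R^2)+\log\frac{(p+1)^p}{c_0R^{2p}} .$$
The complex Hessian of $-\log(1-|z|^2)$ is $\frac{\delta_{jk}}{1-|z|^2}+\frac{\bar z_jz_k}{(1-|z|^2)^2}$. It is positive with determinant $(1-|z|^2)^{-p}\big(1+\frac{|z|^2}{1-|z|^2}\big)=(1-|z|^2)^{-(p+1)}$. Rescaling,
$$\det\big((\Gamma_R)_{j\bar k}\big)=\frac{(p+1)^p}{R^{2p}}\Big(1-\frac{|z|^2}{R^2}\Big)^{-(p+1)}=c_0e^{\Gamma_R},\qquad\big((\Gamma_R)_{j\bar k}\big)>0 .$$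

Let $\beta_R=\beta/\sup_{\mathbb B_R}|\beta|$ and, for $\delta>0$,
$$\xi'_\delta=\xi'+\delta\log|\beta_R|^2\le\xi'\quad\text{on }\mathbb B_R\setminus\{\beta=0\}\subset\Omega^0 .$$
The function $\xi'_\delta-\Gamma_R$ is smooth there. It tends to $-\infty$ at $\{\beta=0\}$, because $\xi'$ is bounded above on $\mathbb B_R\cap\Omega^0$, $\Gamma_R$ is bounded below, and $\log|\beta_R|\to-\infty$. It tends to $-\infty$ at $\partial\mathbb B_R$, because $\xi'_\delta$ is bounded above and $\Gamma_R\to+\infty$. So it attains its maximum at some $z_1\in\mathbb B_R\setminus\{\beta=0\}$. There its complex Hessian is $\le0$. Since $\log|\beta_R|^2$ is pluriharmonic off $\{\beta=0\}$, this says $0\le(\xi'_{j\bar k})\le((\Gamma_R)_{j\bar k})$ at $z_1$. The determinant is monotone on nonnegative Hermitian matrices, so by (4)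
$$c_0e^{\xi'_\delta(z_1)}\le c_0e^{\xi'(z_1)}\le\det(\xi'_{j\bar k}(z_1))\le\det((\Gamma_R)_{j\bar k}(z_1))=c_0e^{\Gamma_R(z_1)} .$$
So the maximum of $\xi'_\delta-\Gamma_R$ is $\le0$, that is, $\xi'_\delta\le\Gamma_R$ on $\mathbb B_R\setminus\{\beta=0\}$. Evaluate at $q$, where $\beta(q)\ne0$, and let $\delta\to0$:
$$\xi'(q)\le\Gamma_R(q)=\log\frac{(p+1)^p}{c_0R^{2p}}\longrightarrow-\infty\qquad(R\to\infty),$$
since $c_0$ does not depend on $R$. But $\xi'(q)$ is finite, because $q\in\Omega^0$. This contradiction shows that $X$ has no Bogomolov sheaf, i.e. $X$ is special. This proves Theorem B and, with Theorem A(1), the Corollary. $\blacksquare$
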